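\title{A homeomorphism with integrable distributional adjugate whose inverse is not of bounded variation}

\begin{abstract}
For a smooth diffeomorphism $f$ between domains in $\mathbb{R}^3$, the total variation of $Df^{-1}$ equals the $L^1$ norm of the adjugate matrix of $Df$. This suggests the conjecture that the inverse of a homeomorphism of bounded variation has bounded variation exactly when the distributional adjugate of $Df$ is a finite measure. We disprove the conjecture. We construct a homeomorphism $f$ of a box in $\mathbb{R}^3$ that belongs to $W^{1,p}$ for every $p<2$ and has distributional adjugate in $L^1$, while $f^{-1}$ is not even locally of bounded variation. The infinite variation of $f^{-1}$ is made of pieces of mean zero at every scale, and each piece has such a thin preimage that its positive and negative parts cancel against smooth test functions in the domain of $f$.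
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The adjugate and the derivative of the inverse}

For a $3\times3$ matrix $A$, the entry $(\operatorname{adj}A)_{ij}$ of the adjugate is $(-1)^{i+j}$ times the determinant of the matrix obtained from $A$ by deleting row $j$ and column $i$; one has $A\operatorname{adj}A=(\det A)I$. Let $f$ be a smooth diffeomorphism of a domain (a connected open set) $\Omega\subset\mathbb{R}^3$ onto $f(\Omega)$, with $Df=(\partial_pf_k)_{k,p}$ and, say, $\det Df>0$. Write $f^{-1}_i$ for the $i$-th component of $f^{-1}$. The chain rule gives $(Df^{-1})\circ f=\operatorname{adj}Df/\det Df$, and the change of variables $y=f(x)$ removes the denominator: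
\begin{equation}\label{eq:push}
\int_{f(\Omega)}\psi\,\partial_jf^{-1}_i\,dy=\int_\Omega(\psi\circ f)\,(\operatorname{adj}Df)_{ij}\,dx\qquad\text{for }\psi\in C_c(f(\Omega)),
\end{equation}
and in the same way
\begin{equation}\label{eq:mass}
\int_{f(\Omega)}|\partial_jf^{-1}_i|\,dy=\int_\Omega|(\operatorname{adj}Df)_{ij}|\,dx .
\end{equation}
If $\det Df<0$, then \eqref{eq:push} changes sign and \eqref{eq:mass} is unchanged. So the variation of the inverse can be read off from $f$ without inverting it. We ask whether this remains true for homeomorphisms whose derivative is only a measure.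

For an open set $U\subset\mathbb{R}^3$, a function $g\in L^1_{\mathrm{loc}}(U)$, an open set $U'\subset U$ and $q\in\{1,2,3\}$ put
\begin{equation}\label{eq:var}
|D_qg|(U')=\sup\Big\{\int_{U'}g\,\partial_q\psi\,dx:\ \psi\in C_c^\infty(U'),\ |\psi|\le1\Big\}.
\end{equation}
We say that $g\in BV_{\mathrm{loc}}(U)$ if these numbers are finite whenever $U'$ has compact closure in $U$. By the Riesz representation theorem the distributional derivatives $D_qg$ are then Radon measures, and \eqref{eq:var} is their total variation on $U'$. The homogeneous space $\dot{BV}(U,\mathbb{R}^3)$ consists of the maps $f\in BV_{\mathrm{loc}}(U,\mathbb{R}^3)$ with $|D_qf_l|(U)<\infty$ for all $q,l$; global integrability of $f$ is not required. If $f\in W^{1,1}(U,\mathbb{R}^3)$, then $D_qf_l=\partial_qf_l\,dx$ and $f\in\dot{BV}(U,\mathbb{R}^3)$. By $\mathcal{M}(U,\mathbb{R}^{3\times3})$ we denote the finite $\mathbb{R}^{3\times3}$-valued Radon measures on $U$; an $L^1$ function is identified with the measure that has it as density.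

An entry of the adjugate is a difference of products of two derivatives. Two measures cannot be multiplied, and a product of two $L^p$ functions with $p<2$ need not be integrable. But for smooth $f$ the second derivatives cancel in
\[
\partial_p(f_k\,\partial_qf_l)-\partial_q(f_k\,\partial_pf_l)=\partial_pf_k\,\partial_qf_l-\partial_qf_k\,\partial_pf_l ,
\]
and the left side needs much less. If $f\in\dot{BV}(\Omega,\mathbb{R}^3)$ is a homeomorphism, then $f_k$ is continuous, $f_k\,D_qf_l$ is a Radon measure, and a measure can be differentiated as a distribution. For $i,j\in\{1,2,3\}$ let $k<l$ be the two indices different from $j$, and let $p<q$ be the two indices different from $i$. The \emph{distributional adjugate} $\operatorname{adj}_{\mathcal{D}}Df$ is the matrix of distributions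
\begin{equation}\label{eq:adj}
\langle(\operatorname{adj}_{\mathcal{D}}Df)_{ij},\varphi\rangle=(-1)^{i+j}\Big(-\int_\Omega\partial_p\varphi\,f_k\,dD_qf_l+\int_\Omega\partial_q\varphi\,f_k\,dD_pf_l\Big),
\end{equation}
where $\varphi\in C_c^\infty(\Omega)$. For smooth $f$ it is the classical adjugate.

A simple singular map shows that this definition sees what it should. Let $g:[0,1]\to\mathbb{R}$ be continuous and strictly increasing, and let $f(x)=(x_1,x_2,g(x_3))$ on $(0,1)^3$. With $\mu=D_3f_3=dx_1\,dx_2\,dg(x_3)$, the $(1,1)$ entry is $\partial_2(x_2\mu)=\mu$, the $(2,2)$ entry is $\partial_1(x_1\mu)=\mu$, the $(3,3)$ entry is $\partial_1x_1=1$, and each other entry differentiates a measure in a direction in which it is invariant, so it is $0$. The masses $g(1)-g(0)$, $g(1)-g(0)$, $1$ of the diagonal entries are those of $D_1f^{-1}_1$, $D_2f^{-1}_2$, $D_3f^{-1}_3$, as in \eqref{eq:mass}. If $g'=0$ almost everywhere, the adjugate of the pointwise derivative is $\operatorname{diag}(0,0,1)$ and misses the first two. One is led to guess that \eqref{eq:adj}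 is the right substitute for the adjugate in general. The following conjecture comes from the paper of Hencl, Kauranen and Mal\'y \cite{HKM}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $\Omega\subset\mathbb{R}^3$ be a domain and let $f\in\dot{BV}(\Omega,\mathbb{R}^3)$ be a homeomorphism. Then $f^{-1}\in\dot{BV}(f(\Omega),\mathbb{R}^3)$ if and only if $\operatorname{adj}_{\mathcal{D}}Df\in\mathcal{M}(\Omega,\mathbb{R}^{3\times3})$.}
\end{quote}

\subsection{The result}

\begin{theorem}\label{thm:main}
Let $\Omega=(0,1)^2\times(-12,12)$. There is a homeomorphism $f$ of $\Omega$ onto a bounded domain $f(\Omega)\subset\mathbb{R}^3$, extending to a homeomorphism of $\overline\Omega$ onto its image, such that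
\begin{enumerate}
\item[(i)] $f\in W^{1,p}(\Omega,\mathbb{R}^3)$ for all $1\le p<2$; in particular $f\in\dot{BV}(\Omega,\mathbb{R}^3)$;
\item[(ii)] $\operatorname{adj}_{\mathcal{D}}Df\in L^1(\Omega,\mathbb{R}^{3\times3})\subset\mathcal{M}(\Omega,\mathbb{R}^{3\times3})$;
\item[(iii)] $f^{-1}\notin\dot{BV}(f(\Omega),\mathbb{R}^3)$; in fact $f^{-1}\notin BV_{\mathrm{loc}}(f(\Omega),\mathbb{R}^3)$.
\end{enumerate}
\end{theorem}

Thus the implication ``$\operatorname{adj}_{\mathcal{D}}Df\in\mathcal{M}\Rightarrow f^{-1}\in\dot{BV}$'' fails, and the Conjecture is false. We make no claim about the reverse implication.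

The weak point of the guess is visible in \eqref{eq:push}. To recover $Df^{-1}$ one pairs the adjugate with $\psi\circ f$, whereas \eqref{eq:adj} pairs it with smooth functions of $x$. If $f$ stretches a very thin set to a much thicker one, a smooth function of $x$ is almost constant on the thin set and cannot tell a positive mass from a negative mass sitting next to it, while $\psi\circ f$ can. Section~\ref{sec:shear} reduces Theorem~\ref{thm:main} to a statement about two functions in the plane. Section~\ref{sec:idea} works out the cancellation in the smallest case and explains the design of the construction, which is carried out in Section~\ref{sec:constr} and verified in Section~\ref{sec:verif}.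

\section{Shear maps and reduction to the plane}\label{sec:shear}

Throughout, $S=(0,1)^2$ with coordinates $(t,s)=(x_1,x_2)$, and $K=[-1,4]$. We want a map whose inverse has an explicit component and whose adjugate has a single dangerous entry. Take
\begin{equation}\label{eq:shear}
f(x)=\big(x_1,\ V(x_1,x_2),\ x_3+w(x_1,x_2)\big),\qquad w(t,s)=B(t,V(t,s)),
\end{equation}
where $V(t,\cdot)$ is increasing and $B=B(t,u)$ is a function on $[0,1]\times\mathbb{R}$. Then $f^{-1}_3(y)=y_3-B(y_1,y_2)$ does not involve $V$ at all: the function $B$ alone can destroy the bounded variation of $f^{-1}$, and $V$ remains free to hide this in the domain.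

\subsection{The planar Jacobian}

For $V\in C(\overline S)$ and $w\in W^{1,1}(S)$ define the distribution $\mathcal{J}(V,w)=\partial_t(V\partial_sw)-\partial_s(V\partial_tw)$ on $S$, that is,
\[
\langle\mathcal{J}(V,w),\varphi\rangle=-\int_S\partial_t\varphi\,V\,\partial_sw+\int_S\partial_s\varphi\,V\,\partial_tw,\qquad\varphi\in C_c^\infty(S).
\]

\begin{lemma}\label{lem:jac}
\begin{enumerate}
\item[(a)] If $V_n\to V$ uniformly and $\nabla w_n\to\nabla w$ in $L^1(S)$, then $\mathcal{J}(V_n,w_n)\to\mathcal{J}(V,w)$ in $\mathcal{D}'(S)$.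
\item[(b)] Let $V:\overline S\to\mathbb{R}$ and $B:[0,1]\times\mathbb{R}\to\mathbb{R}$ be Lipschitz, and assume that $V(t,s')-V(t,s)\ge s'-s$ for $s<s'$. Put $P(t,s)=(t,V(t,s))$ and $w=B\circ P$. Then $w$ is Lipschitz,
\begin{equation}\label{eq:gradw}
|\nabla w|\le|(\partial_tB)\circ P|+|(\partial_uB)\circ P|\,|\nabla V|\quad\text{a.e. in }S,
\end{equation}
and $\mathcal{J}(V,w)$ is the bounded function
\begin{equation}\label{eq:jacform}
\partial_tV\,\partial_sw-\partial_sV\,\partial_tw=-\partial_sV\,(\partial_tB)\circ P .
\end{equation}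
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The products $V_n\nabla w_n$ converge to $V\nabla w$ in $L^1(S)$.

(b) By Rademacher's theorem $V$ and $B$ are differentiable almost everywhere. For the chain rule we need in addition that $P$ sends almost no point into the null set $N$ where $B$ is not differentiable; this is where the lower bound on the growth of $V$ enters. If $L$ is a Lipschitz constant of $V$, then
\[
|s-s'|\le|V(t,s)-V(t,s')|\le|V(t,s)-V(t',s')|+L|t-t'|,
\]
so $P$ is injective with Lipschitz inverse. A Lipschitz map between subsets of the plane sends null sets to null sets, so $P^{-1}(N)$ is null. Hence almost everywhere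
\[
\partial_sw=(\partial_uB)\circ P\;\partial_sV,\qquad\partial_tw=(\partial_tB)\circ P+(\partial_uB)\circ P\;\partial_tV .
\]
This gives \eqref{eq:gradw}, and it gives the equality in \eqref{eq:jacform} because the two terms containing $\partial_uB$ cancel.

It remains to identify the distribution with the pointwise expression. Let $\varphi\in C_c^\infty(S)$ and let $\omega$ be smooth near $\operatorname{supp}\varphi$. The functions $\varphi V\partial_s\omega$ and $\varphi V\partial_t\omega$ are Lipschitz with compact support, so $\int\partial_t(\varphi V\partial_s\omega)=\int\partial_s(\varphi V\partial_t\omega)=0$. Expanding and subtracting, the terms $\varphi V\partial_t\partial_s\omega$ cancel and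
\[
-\int\partial_t\varphi\,V\partial_s\omega+\int\partial_s\varphi\,V\partial_t\omega=\int\varphi\,(\partial_tV\partial_s\omega-\partial_sV\partial_t\omega).
\]
Apply this to mollifications $\omega$ of $w$. Their gradients converge to $\nabla w$ in $L^1(\operatorname{supp}\varphi)$, and $V$, $\nabla V$ are bounded, so the identity passes to the limit.
\end{proof}

If $V(t,\cdot)$ maps $[0,1]$ onto $K$, the substitution $u=V(t,s)$ in \eqref{eq:jacform} shows that the $L^1$ norm of $\mathcal{J}(V,w)$ equals $\iint_{(0,1)\times K}|\partial_tB|$. This is the planar form of \eqref{eq:mass}. For Lipschitz data nothing can be hidden; a counterexample has to appear in a limit, through part (a).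

\begin{proposition}\label{prop:plane}
There are continuous functions $V:\overline S\to K$ and $B:[0,1]\times\mathbb{R}\to[-11,11]$ such that, with $w(t,s)=B(t,V(t,s))$,
\begin{enumerate}
\item[(P1)] for every $t\in[0,1]$, $V(t,\cdot)$ is a strictly increasing bijection of $[0,1]$ onto $K$;
\item[(P2)] $V,w\in W^{1,p}(S)$ for all $1\le p<2$;
\item[(P3)] $\mathcal{J}(V,w)=0$ in $\mathcal{D}'(S)$;
\item[(P4)] for every $n\ge1$ there are finitely many pairwise disjoint intervals $[t_i^-,t_i^+]\subset[\frac19,\frac89+\frac1{32}]$ with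
\[
\sum_i\int_0^3|B(t_i^+,u)-B(t_i^-,u)|\,du=\tfrac32\,2^n .
\]
\end{enumerate}
\end{proposition}

\subsection{Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:plane}}

Define $f$ on $\overline\Omega$ by \eqref{eq:shear}.

\emph{The homeomorphism, and claim} (i). The map $f$ is continuous on the compact set $\overline\Omega$. It is injective: $f_1$ determines $x_1$, then $f_2$ determines $x_2$ by (P1), then $f_3$ determines $x_3$. A continuous injection of a compact set is a homeomorphism onto its image. By (P1), $V(t,\cdot)$ maps $(0,1)$ onto $(-1,4)$, so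
\[
f(\Omega)=\{y:\ 0<y_1<1,\ -1<y_2<4,\ |y_3-B(y_1,y_2)|<12\},
\]
and $f^{-1}_3(y)=y_3-B(y_1,y_2)$. This set is the image of the box $(0,1)\times(-1,4)\times(-12,12)$ under the homeomorphism $(y_1,y_2,c)\mapsto(y_1,y_2,c+B(y_1,y_2))$ of $(0,1)\times\mathbb{R}^2$ onto itself. So it is open and connected, and it is bounded because $|B|\le11$. Claim (i) follows from (P2), since $\Omega$ is bounded.

\emph{Claim} (ii). Since $f\in W^{1,1}$, the entry $(i,j)$ of \eqref{eq:adj} is the distribution $(-1)^{i+j}[\partial_p(f_k\partial_qf_l)-\partial_q(f_k\partial_pf_l)]$. As $k<l$, the factor $f_k$ is $x_1$ or $V$ and does not depend on $x_3$.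

In rows $i=1,2$ we have $q=3$, with $p=2$ for $i=1$ and $p=1$ for $i=2$. The $L^1$ function $f_k\partial_pf_l$ does not depend on $x_3$, so its derivative $\partial_3$ vanishes. Moreover $\partial_3f_l=1$ if $l=3$ (columns $j=1,2$) and $\partial_3f_l=0$ if $l=2$ (column $j=3$). Hence the entry is $(-1)^{i+j}\partial_pf_k$ in columns $1,2$, where $f_k=V$ and $f_k=x_1$ respectively, and it is $0$ in column $3$. The first row is $(\partial_2V,0,0)$ and the second is $(-\partial_1V,1,0)$.

In row $i=3$ we have $(p,q)=(1,2)$. For $g\in W^{1,1}(\Omega)$ the Leibniz rule for the product of the smooth function $x_1$ with a distribution gives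
\[
\partial_1(x_1\partial_2g)-\partial_2(x_1\partial_1g)=\partial_2g+x_1(\partial_1\partial_2g-\partial_2\partial_1g)=\partial_2g .
\]
With $g=f_3$ the $(3,2)$ entry is $-\partial_2w$, and with $g=f_2$ the $(3,3)$ entry is $\partial_2V$. The $(3,1)$ entry is $\partial_1(V\partial_2w)-\partial_2(V\partial_1w)$, the only one in which two rough functions meet. By Fubini's theorem its value at $\varphi\in C_c^\infty(\Omega)$ is $\int_{-12}^{12}\langle\mathcal{J}(V,w),\varphi(\cdot,\cdot,x_3)\rangle\,dx_3$, which is $0$ by (P3). Therefore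
\begin{equation}\label{eq:matrix}
\operatorname{adj}_{\mathcal{D}}Df=\begin{pmatrix}\partial_2V&0&0\\-\partial_1V&1&0\\0&-\partial_2w&\partial_2V\end{pmatrix}\in L^1(\Omega,\mathbb{R}^{3\times3}).
\end{equation}

\emph{Claim} (iii). Let $Q=(\frac1{18},\frac{17}{18})\times(-\frac12,\frac72)$ and $W=Q\times(-\frac12,\frac12)$. On $\overline W$ we have $|y_3-B(y_1,y_2)|\le\frac12+11<12$, so $\overline W$ is a compact subset of $f(\Omega)$. Suppose that $f^{-1}\in BV_{\mathrm{loc}}(f(\Omega),\mathbb{R}^3)$; then $M=|D_1f^{-1}_3|(W)$ is finite. We pass this bound first to $B$ on $Q$ and then to increments of $B$ in $t$.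

Fix $\chi\in C_c^\infty(-\frac12,\frac12)$ with $0\le\chi\le1$ and $\int\chi\ge\frac12$. For $\zeta\in C_c^\infty(Q)$ with $|\zeta|\le1$ use $\psi(y)=\pm\zeta(y_1,y_2)\chi(y_3)$ in \eqref{eq:var}. The term $y_3$ of $f^{-1}_3$ contributes nothing, because $\int\partial_1\zeta\,dy_1=0$, and we obtain
\begin{equation}\label{eq:Bbound}
\Big|\iint_QB\,\partial_1\zeta\Big|\le\frac{M}{\int\chi}\le2M .
\end{equation}
Let $Q'=[\frac19,\frac89+\frac1{32}]\times[0,3]$, a compact subset of $Q$. Let $\rho_\varepsilon$ be an even standard mollifier supported in the disk of radius $\varepsilon<\operatorname{dist}(Q',\partial Q)$, and let $B_\varepsilon=B*\rho_\varepsilon$ on $Q'$. For $\eta\in C_c^\infty(\operatorname{int}Q')$ with $|\eta|\le1$, the function $\zeta=\eta*\rho_\varepsilon$ is admissible in \eqref{eq:Bbound}, and $\iint\eta\,\partial_1B_\varepsilon=-\iint B\,\partial_1\zeta\le2M$. The supremum over $\eta$ gives $\iint_{Q'}|\partial_1B_\varepsilon|\le2M$. For the disjoint intervals of (P4), the fundamental theorem of calculus yields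
\[
\sum_i\int_0^3|B_\varepsilon(t_i^+,u)-B_\varepsilon(t_i^-,u)|\,du\le\iint_{Q'}|\partial_1B_\varepsilon|\le2M .
\]
Since $B$ is continuous, $B_\varepsilon\to B$ uniformly on $Q'$, and so $\frac32\,2^n\le2M$ for every $n$. This is impossible. Hence $f^{-1}\notin BV_{\mathrm{loc}}(f(\Omega),\mathbb{R}^3)$, and in particular $f^{-1}\notin\dot{BV}(f(\Omega),\mathbb{R}^3)$. \hfill$\square$

\section{The cancellation mechanism}\label{sec:idea}

\subsection{One bump}

Let $\Lambda(u)=\max\{0,1-|u|\}$ and $b(u)=\Lambda(u-1)-\Lambda(u-2)$. The function $b$ vanishes outside $[0,3]$ and is affine between the values $b(0)=0$, $b(1)=1$, $b(2)=-1$, $b(3)=0$. Each of the three unit intervals contributes $\frac12$ to $\int|b|$, and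
\begin{equation}\label{eq:b}
\int b=0,\qquad\|b\|_{L^1}=\tfrac32,\qquad|b|\le1,\qquad|b'|\le2 .
\end{equation}
Take $B(t,u)=t\,b(u)$ and $V(t,s)=\ell(s)$, where $\ell$ is an increasing piecewise affine bijection of $[0,1]$ onto $K$. Then $w=t\,b(\ell(s))$, $\partial_tV=0$, and the Jacobian is
\[
m(t,s)=-\partial_sV\,\partial_tw=-\ell'(s)\,b(\ell(s)).
\]
Its $L^1$ norm is $\int_K|b|=\frac32$, whatever $\ell$ is. Now let $X$ be the interval of length $\delta$ centered at $\frac12$ and choose $\ell$ with $\ell(X)\supset[0,3]$. Then $m$ vanishes for $s\notin X$ and $\int_Xm(t,s)\,ds=-\int b=0$, so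
\[
\Big|\int_S\varphi\,m\Big|=\Big|\int_0^1\!\!\int_X\big(\varphi(t,s)-\varphi(t,\tfrac12)\big)\,m\,ds\,dt\Big|\le\frac\delta2\,\|\partial_s\varphi\|_\infty\cdot\frac32 .
\]
The mass is fixed, but the distribution is as small as we like. This is the whole mechanism. Letting $\delta\to0$ does not yet give a counterexample, for three reasons. The variation of $B$ stays equal to $\frac32$. The functions $\ell$ develop a jump of height at least $3$, so the limit map is discontinuous. And $\int|\ell'|^p\ge\delta(3/\delta)^p$ is unbounded for $p>1$.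

\subsection{Splitting the bump}

The first two defects are cured together, by writing $b$ as a sum of narrower copies of itself whose total mass is larger.

\begin{lemma}\label{lem:refine}
With $(k_1,\dots,k_8)=(0,1,1,1,2,2,2,3)$,
\begin{equation}\label{eq:refine}
b(u)=\tfrac12\sum_{j=1}^8b(2u-k_j)\qquad(u\in\mathbb{R}).
\end{equation}
\end{lemma}

\begin{proof}
Put $L_k(u)=\Lambda(2u-k)$. Both sides of $\Lambda(u)=\frac12\Lambda(2u+1)+\Lambda(2u)+\frac12\Lambda(2u-1)$ are affine between consecutive half-integers, take the values $\frac12,1,\frac12$ at $-\frac12,0,\frac12$, and vanish at the other half-integers; so they agree. Hence $\Lambda(u-1)=\frac12L_1+L_2+\frac12L_3$, $\Lambda(u-2)=\frac12L_3+L_4+\frac12L_5$, and $b=\frac12L_1+L_2-L_4-\frac12L_5$. Since $b(2u-k)=L_{k+1}-L_{k+2}$, the right side of \eqref{eq:refine} is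
\[
\tfrac12\big[(L_1-L_2)+3(L_2-L_3)+3(L_3-L_4)+(L_4-L_5)\big]=\tfrac12\big[L_1+2L_2-2L_4-L_5\big]=b.\qedhere
\]
\end{proof}

Each of the eight pieces $\frac12b(2u-k_j)$ has mean zero, half the height and half the width of $b$, and $L^1$ norm $\frac38$. The norms add up to $3$, twice the norm of $b$. The gain comes from cancellation between overlapping pieces; in the identity for the nonnegative function $\Lambda$ the norms add up to $\frac14+\frac12+\frac14=\|\Lambda\|_{L^1}$ and nothing is gained.

Think of $t$ as time. The function $B_0=t\,b(u)$ goes from $0$ to $b$ with variation $\frac32$. Let instead $B_1$ switch the eight pieces on one after the other, the $j$-th during a time interval $T_j$. Then $B_1$ also goes from $0$ to $b$, with variation $3$. The separation in time also serves $V$. During $T_j$ only the $j$-th piece moves. It lives in $A_j(K)$, where $A_j(u)=(u+k_j)/2$, so it suffices that $V_1(t,\cdot)$ map the short interval $X$ onto $A_j(K)$, which is half as long as $K$. Between the intervals $T_j$ we have $\partial_tB_1=0$, so by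 \eqref{eq:jacform} $V_1$ can move from one position to the next without producing any Jacobian. See Figure~\ref{fig:first}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw (0,0) rectangle (5,5);
\draw[dotted] (0,2.422) -- (5,2.422) (0,2.578) -- (5,2.578);
\foreach \j in {1,...,8} \fill ({5*\j/9},2.422) rectangle ++(0.156,0.156);
\node[below] at (2.5,0) {$t$};
\node[left] at (0,2.5) {$X$};
\node[left] at (0,0) {$s=0$};
\node[left] at (0,5) {$s=1$};
\draw[->] (5.3,2.5) -- node[above] {$P_1$} (6.3,2.5);
\begin{scope}[shift={(6.6,1)}]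
\draw (0,-1) rectangle (5,4);
\draw[dotted] (0,0) -- (5,0) (0,3) -- (5,3);
\foreach \j/\k in {1/0,2/1,3/1,4/1,5/2,6/2,7/2,8/3}
  \fill[gray] ({5*\j/9},{(\k-1)/2}) rectangle ++(0.156,2.5);
\node[below] at (2.5,-1) {$t$};
\node[right] at (5,-1) {$u=-1$};
\node[right] at (5,0) {$0$};
\node[right] at (5,3) {$3$};
\node[right] at (5,4) {$u=4$};
\end{scope}
\end{tikzpicture}
\caption{The first generation, to scale. The map $P_1(t,s)=(t,V_1(t,s))$ stretches the eight squares $T_j\times X$ of side $\frac1{32}$ in $[0,1]^2$ (left) onto the eight strips $T_j\times A_j(K)$ of height $\frac52$ in $[0,1]\times[-1,4]$ (right). The derivative $\partial_tB_1$ vanishes outside the strips and has mean zero in $u$ on each of them. The second generation repeats the picture inside each square and each strip.}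
\label{fig:first}
\end{figure}

On $T_j\times X$ the function $V_1$ is affine in $s$, independent of $t$, and has range $A_j(K)$; for $t\in T_j$ the function $B_1$ is a function of $u$ alone plus a linear ramp in $t$ times the $j$-th piece. After rescaling this is the initial configuration $V_0=-1+5s$, $B_0=t\,b(u)$, up to a term that does not affect $\partial_tB$. So the step can be repeated inside $T_j\times X$. At generation $n$ there are $8^n$ pieces of height and width of order $2^{-n}$, so both $B_n$ and $V_n$ change by $O(2^{-n})$ and have continuous limits.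

The third defect is cured by taking $|T_j|=|X|$. Transplanting a function from the unit square to a square of side $\Delta$ multiplies $\int|\nabla\,\cdot\,|^p$ by $\Delta^{2-p}$, which is a gain exactly when $p<2$. Instead of one violent compression we make many moderate ones, each inside the small squares left by the previous one.

The outcome at generation $n$, with squares of side $\Delta_n$, is this. The total mass is $\frac32\,2^n$, on both sides of $P_n$. In the variable $s$ the positive and negative parts of a piece are at distance at most $\Delta_n$, and $2^n\Delta_n\to0$. In the variable $u$ they are at distance of order $2^{-n}$, the product with the mass does not tend to $0$, and indeed the limit $D_tB$ is not $0$, since $B(1,\cdot)-B(0,\cdot)=b$.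

\section{Construction of $B$ and $V$}\label{sec:constr}

\subsection{Scales, pieces and times}

Let $\delta_n=\frac1{31+n}$ for $n\ge1$, and $\Delta_0=1$, $\Delta_n=\delta_1\cdots\delta_n$. Then $\delta_n\le\frac1{32}$ and $\Delta_n\le32^{-n}$. The maps $A_j(u)=(u+k_j)/2$ satisfy
\begin{equation}\label{eq:Aj}
A_j(K)=\Big[\frac{k_j-1}2,\frac{k_j+4}2\Big]\subset\Big[-\frac12,\frac72\Big]\subset K,\qquad A_j([0,3])\subset[0,3].
\end{equation}
For a word $J=(j_1,\dots,j_n)\in\{1,\dots,8\}^n$ put $|J|=n$ and $A_J=A_{j_1}\circ\dots\circ A_{j_n}$, an increasing affine map of slope $2^{-n}$; for the empty word, $A_\emptyset$ is the identity. We write $Jj$ for the word $J$ followed by the letter $j$, so $A_{Jj}=A_J\circ A_j$. The \emph{piece} attached to $J$ is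
\[
b_J(u)=2^{-|J|}\,b(A_J^{-1}u).
\]
Since $A_j^{-1}u=2u-k_j$, identity \eqref{eq:refine} at the point $A_J^{-1}u$ says $b_J=\sum_{j=1}^8b_{Jj}$. By \eqref{eq:b} and \eqref{eq:Aj}, for $|J|=n$,
\begin{equation}\label{eq:bJ}
\operatorname{supp}b_J\subset A_J([0,3])\subset A_J(K)\cap[0,3],\quad|b_J|\le2^{-n},\quad|b_J'|\le2,\quad\|b_J\|_{L^1}=\tfrac32\,4^{-n},
\end{equation}
and $\operatorname{supp}b_{Jj}\subset A_J(A_j([0,3]))\subset A_J(K)$.

The time intervals $T_J=[t_J^-,t_J^+]$, of length $\Delta_{|J|}$, are defined by $t_\emptyset^-=0$ and $t_{Jj}^-=t_J^-+\frac j9\Delta_{|J|}$. For $|J|=n$ let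
\[
\tau_J(t)=\min\{1,\max\{0,(t-t_J^-)/\Delta_n\}\}.
\]
This ramp is $0$ to the left of $T_J$, is $1$ to the right of $T_J$, and maps $T_J$ affinely onto $[0,1]$. It maps $T_{Jj}$ onto $T_j^{\delta_{n+1}}$, where $T_j^\delta=[\frac j9,\frac j9+\delta]$. For $\delta\le\frac1{32}$ the eight intervals $T_j^\delta$ are disjoint and lie in $[\frac19,\frac89+\frac1{32}]$. By induction the intervals $T_J$ with $|J|=n$ are pairwise disjoint, $T_{Jj}\subset\operatorname{int}T_J$, and $T_J\subset[\frac19,\frac89+\frac1{32}]$ for $|J|\ge1$. Put $E_n=\bigcup_{|J|=n}T_J$.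

\subsection{The functions $B_n$}

For $(t,u)\in[0,1]\times\mathbb{R}$ define
\[
B_n(t,u)=\sum_{|J|=n}\tau_J(t)\,b_J(u).
\]
Thus $B_0=t\,b(u)$, and $B_n$ switches on the $8^n$ pieces of generation $n$ one at a time.

\begin{lemma}\label{lem:B}
Let $n\ge0$.
\begin{enumerate}
\item[(a)] $B_n$ is Lipschitz. We have $\partial_tB_n(t,u)=\Delta_n^{-1}b_J(u)$ for $t\in\operatorname{int}T_J$, $|J|=n$, and $\partial_tB_n(t,u)=0$ for $t\notin E_n$. Moreover $B_n(t_J^+,\cdot)-B_n(t_J^-,\cdot)=b_J$.
\item[(b)] $B_{n+1}(t,u)=B_n(t,u)$ unless $t\in\operatorname{int}T_J$ and $u\in A_J(K)$ for some $J$ with $|J|=n$.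
\item[(c)] $|B_{n+1}-B_n|\le5\cdot2^{-n}$, and $B_n(t,\cdot)$ has Lipschitz constant at most $18n+2$ for every $t$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $B_n$ is a finite sum of products of bounded Lipschitz functions. The ramp $\tau_J$ is locally constant off $T_J$ and has slope $\Delta_n^{-1}$ on $T_J$, and the $T_J$ are disjoint, so on $T_J$ only $\tau_J$ varies, from $0$ to $1$.

(b) Write $B_{n+1}-B_n=\sum_{|J|=n}G_J$ with $G_J(t,u)=\sum_j\tau_{Jj}(t)b_{Jj}(u)-\tau_J(t)b_J(u)$. For $t\le t_J^-$ all ramps in $G_J$ are $0$. For $t\ge t_J^+$ they are all $1$, and $G_J=\sum_jb_{Jj}-b_J=0$. For $u\notin A_J(K)$ all pieces in $G_J$ vanish.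

(c) For each $t$ at most one $G_J(t,\cdot)$ is nonzero. By \eqref{eq:bJ}, $|G_J|\le8\cdot2^{-n-1}+2^{-n}=5\cdot2^{-n}$, and $G_J(t,\cdot)$ has Lipschitz constant at most $8\cdot2+2=18$. Since $B_0(t,\cdot)$ has Lipschitz constant at most $2$, the last claim follows by summation.
\end{proof}

\subsection{The compression block}

We need one function on the unit square that equals $\ell_0(s)=-1+5s$ on the boundary, so that it can be glued in, that is increasing in $s$, and that maps a short interval onto $A_j(K)$ during $T_j^\delta$. Let $0<\delta\le\frac1{32}$ and $X^\delta=[\frac12-\frac\delta2,\frac12+\frac\delta2]$. For $1\le j\le8$ let $\ell_j:[0,1]\to K$ be the increasing homeomorphism that maps $X^\delta$ affinely onto $A_j(K)$ and is affine on each of the two components of $[0,1]\setminus X^\delta$. Let $\theta_j$ be the continuous function that is $1$ on $T_j^\delta$, is $0$ outside $(\frac j9-\frac1{32},\frac j9+\delta+\frac1{32})$, and is affine in between. Since $\delta+\frac1{16}\le\frac3{32}<\frac19$, $\frac19-\frac1{32}>0$ and $\frac89+\frac1{16}<1$,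 the supports of the $\theta_j$ are disjoint and contained in $(0,1)$. Put
\[
v_\delta(t,s)=\Big(1-\sum_{j=1}^8\theta_j(t)\Big)\ell_0(s)+\sum_{j=1}^8\theta_j(t)\,\ell_j(s).
\]

\begin{lemma}\label{lem:v}
\begin{enumerate}
\item[(a)] $v_\delta(t,\cdot)$ is a piecewise affine bijection of $[0,1]$ onto $K$ with all slopes at least $1$, and $v_\delta(t,s)=\ell_0(s)$ on $\partial([0,1]^2)$.
\item[(b)] $v_\delta(t,s)=A_j\big(\ell_0((s-\frac12)/\delta+\frac12)\big)$ on $T_j^\delta\times X^\delta$.
\item[(c)] $v_\delta$ is Lipschitz and $|\nabla v_\delta|\le8/\delta$ almost everywhere.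
\end{enumerate}
\end{lemma}

\begin{proof}
The slope of $\ell_j$ on $X^\delta$ is $\frac5{2\delta}\ge80$. The two outer components have length $\frac{1-\delta}2\in[\frac{31}{64},\frac12]$, and by \eqref{eq:Aj} their images have lengths $\frac{k_j+1}2$ and $\frac{4-k_j}2$, both in $[\frac12,2]$. So the outer slopes lie in $[1,5]$. For each $t$, $v_\delta(t,\cdot)$ is a convex combination of $\ell_0$ and one $\ell_j$. Hence its slopes lie in $[1,\frac5{2\delta}]$ and its values at $s=0,1$ are $-1,4$. For $t\in\{0,1\}$ all $\theta_j$ vanish. This proves (a). On $T_j^\delta\times X^\delta$ we have $v_\delta=\ell_j(s)$, and both sides of (b) are the increasing affine map of $X^\delta$ onto $A_j(K)$. Finally $|\theta_j'|\le32$ and $|\ell_j-\ell_0|\le5$ give $|\partial_tv_\delta|\le160\le5/\delta$, so $|\nabla v_\delta|\le\frac5\delta+\frac5{2\delta}\le\frac8\delta$.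
\end{proof}

The proof shows why $K$ is larger than the support of $b$. With $[0,3]$ in place of $K$, the interval $A_1([0,3])=[0,\frac32]$ would share an endpoint with $[0,3]$, $\ell_1$ would have to be constant on the left component, and injectivity would be lost.

\subsection{The functions $V_n$}

Let
\[
X_n=\big[\tfrac12-\tfrac{\Delta_n}2,\tfrac12+\tfrac{\Delta_n}2\big],\qquad\sigma_n(s)=(s-\tfrac12)/\Delta_n+\tfrac12 .
\]
Then $\sigma_n$ maps $X_n$ affinely onto $[0,1]$, $\sigma_n(X_{n+1})=X^{\delta_{n+1}}$, and $\sigma_{n+1}=(\sigma_n-\frac12)/\delta_{n+1}+\frac12$. For $|J|=n$ let $R_J=T_J\times X_n$, a square of side $\Delta_n$, and let $C_n=E_n\times X_n$ be the union of these squares. The sets $C_n$ are closed and decreasing, $C_0=\overline S$, and $|C_n|=8^n\Delta_n^2$. Define $V_0(t,s)=\ell_0(s)$ and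
\[
V_{n+1}(t,s)=\begin{cases}A_J\big(v_{\delta_{n+1}}(\tau_J(t),\sigma_n(s))\big)&\text{on }R_J,\ |J|=n,\\ V_n(t,s)&\text{off }C_n.\end{cases}
\]
Put $P_n(t,s)=(t,V_n(t,s))$ and $w_n=B_n\circ P_n$.

\begin{lemma}\label{lem:V}
Let $n\ge0$.
\begin{enumerate}
\item[(a)] $V_n$ is Lipschitz on $\overline S$. Each $V_n(t,\cdot)$ is piecewise affine with all slopes at least $1$, and $V_n(t,0)=-1$, $V_n(t,1)=4$.
\item[(b)] $V_n(t,s)=A_J(\ell_0(\sigma_n(s)))$ on $R_J$, $|J|=n$. For $t\in T_J$, $V_n(t,s)\in A_J(K)$ if and only if $s\in X_n$.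
\item[(c)] $|V_{n+1}-V_n|\le5\cdot2^{-n}$, and $|\nabla V_n|,|\nabla V_{n+1}|\le8\cdot2^{-n}/\Delta_{n+1}$ a.e. on $C_n$.
\item[(d)] $V_{n+1}=V_n$ and $w_{n+1}=w_n$ off $C_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
We prove (a) and the formula in (b) by induction; for $n=0$ they hold by definition. Assume them for $n$ and fix $J$ with $|J|=n$. The map $(\tau_J,\sigma_n)$ sends $\partial R_J$ onto $\partial([0,1]^2)$, so Lemma~\ref{lem:v}(a) gives $V_{n+1}=A_J(\ell_0(\sigma_n(s)))=V_n$ on $\partial R_J$. Thus $V_{n+1}-V_n$ is Lipschitz on $R_J$ and vanishes on $\partial R_J$. The extension by zero of such a function $g$ is Lipschitz with the same constant $L$: if $z\in R_J$ and $z'\notin R_J$, the segment from $z$ to $z'$ meets $\partial R_J$ at a point $z''$, and $|g(z)|\le L|z-z''|\le L|z-z'|$. Summing over the finitely many disjoint squares, $V_{n+1}$ is Lipschitz. For $t\in T_J$ the slopes of $V_{n+1}(t,\cdot)$ on $X_n$ are at least $2^{-n}\Delta_n^{-1}\ge16^n\ge1$; all other slopes are those of $V_n(t,\cdot)$. The values at $s=0,1$ do not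 change, since such points lie off $C_n$ or on some $\partial R_J$. On $R_{Jj}$ we have $(\tau_J(t),\sigma_n(s))\in T_j^{\delta_{n+1}}\times X^{\delta_{n+1}}$, and Lemma~\ref{lem:v}(b) gives $V_{n+1}=A_J(A_j(\ell_0(\sigma_{n+1}(s))))$. This closes the induction.

For $t\in T_J$ the formula in (b) gives $V_n(t,X_n)=A_J(K)$, and $V_n(t,\cdot)$ is injective by (a); this is the second claim in (b).

(c) On $R_J$ both $V_n$ and $V_{n+1}$ take values in $A_J(K)$, an interval of length $5\cdot2^{-n}$. There, $|\nabla V_{n+1}|\le2^{-n}\cdot\frac8{\delta_{n+1}}\cdot\Delta_n^{-1}$ by Lemma~\ref{lem:v}(c), and $|\nabla V_n|=5\cdot2^{-n}/\Delta_n$ is smaller.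

(d) The claim for $V$ is the definition. Let $(t,s)\notin C_n$ and $u=V_n(t,s)=V_{n+1}(t,s)$. Either $t\notin E_n$, or $t\in T_J$ with $|J|=n$ and $s\notin X_n$, in which case $u\notin A_J(K)$ by (b). In both cases $B_{n+1}(t,u)=B_n(t,u)$ by Lemma~\ref{lem:B}(b).
\end{proof}

Part (d) ties the two constructions together. The function $B$ is modified on tall strips $T_J\times A_J(K)$, but the composition $w$ is modified only on the small squares $R_J$.

By Lemmas~\ref{lem:B}(c) and \ref{lem:V}(c), $B_n\to B$ and $V_n\to V$ uniformly, with $B$ and $V$ continuous, and $|B|\le1+\sum_{n\ge0}5\cdot2^{-n}=11$. By Lemma~\ref{lem:V}(a), $V_n$ and $V$ take values in $K$. With $w(t,s)=B(t,V(t,s))$,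
\[
|w_n-w|\le\|B_n-B\|_\infty+|B(t,V_n(t,s))-B(t,V(t,s))|,
\]
and $B$ is uniformly continuous on $[0,1]\times K$, so $w_n\to w$ uniformly.

\section{Proof of Proposition~\ref{prop:plane}}\label{sec:verif}

\subsection{Monotonicity: (P1)}

A uniform limit of strictly increasing functions need not be strictly increasing; the uniform lower bound on the slopes prevents this. By Lemma~\ref{lem:V}(a),
\begin{equation}\label{eq:expand}
V_n(t,s')-V_n(t,s)\ge s'-s\qquad(0\le s<s'\le1),
\end{equation}
and this inequality passes to the limit, as do $V(t,0)=-1$ and $V(t,1)=4$. So $V(t,\cdot)$ is a continuous strictly increasing bijection of $[0,1]$ onto $K$.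

\subsection{Sobolev regularity: (P2)}

By \eqref{eq:expand} and Lemma~\ref{lem:B}(a), Lemma~\ref{lem:jac}(b) applies to each pair $(V_n,B_n)$. Put $\gamma_n=2^{-n}/\Delta_{n+1}$. For $\nu\in\{n,n+1\}$, Lemma~\ref{lem:B} and \eqref{eq:bJ} give $|\partial_tB_\nu|\le2^{-\nu}/\Delta_\nu\le\gamma_n$ and $|\partial_uB_\nu|\le18n+20\le20(n+1)$ at points of differentiability. With Lemma~\ref{lem:V}(c) and \eqref{eq:gradw},
\[
|\nabla V_\nu|\le8\gamma_n,\qquad|\nabla w_\nu|\le\gamma_n+20(n+1)\cdot8\gamma_n\le161(n+1)\gamma_n\qquad\text{a.e. on }C_n .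
\]
By Lemma~\ref{lem:V}(d), $V_{n+1}-V_n$ and $w_{n+1}-w_n$ vanish on the open set $S\setminus C_n$, and so do their gradients. Since $2\cdot8+2\cdot161=338$, $|C_n|=8^n\Delta_n^2$ and $\Delta_{n+1}=\Delta_n/(n+32)$,
\begin{equation}\label{eq:sob}
\|\nabla(V_{n+1}-V_n)\|_{L^p}+\|\nabla(w_{n+1}-w_n)\|_{L^p}\le338\,(n+1)(n+32)\,8^{n/p}\,2^{-n}\,\Delta_n^{\frac2p-1}.
\end{equation}
The ratio of the bound for $n+1$ to the bound for $n$ is
\[
\frac{(n+2)(n+33)}{(n+1)(n+32)}\cdot\frac{8^{1/p}}2\cdot(n+32)^{-(\frac2p-1)},
\]
which tends to $0$ when $p<2$. So the bounds are summable, and $(\nabla V_n)$, $(\nabla w_n)$ are Cauchy sequences in $L^p(S)$. Together with uniform convergence, this gives $V_n\to V$ and $w_n\to w$ in $W^{1,p}(S)$.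

\begin{remark}[Choice of the scales]\label{rem:scales}
With the constant choice $\delta_n=\delta$ the factor $n+32$ in \eqref{eq:sob} becomes $1/\delta$, and the ratio tends to $\frac12\,8^{1/p}\delta^{2/p-1}$. For $\delta=\frac1{32}$ and $p=1$ this is $\frac18$; all other steps use only $\delta_n\le\frac1{32}$, so constant scales already give a counterexample in $W^{1,1}$. As $p\to2$ the ratio tends to $\sqrt2>1$, which is why we let $\delta_n\to0$. The decay is slow so that the cost $1/\delta_{n+1}$ of the next compression is absorbed by $\Delta_n^{2/p-1}$.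
\end{remark}

\subsection{The Jacobian vanishes: (P3)}

By Lemma~\ref{lem:jac}(b), $\mathcal{J}(V_n,w_n)$ is the function $m_n=-\partial_sV_n\,(\partial_tB_n)\circ P_n$. We compute it from Lemma~\ref{lem:B}(a). For $t\notin E_n$ it vanishes. For $t\in\operatorname{int}T_J$, $|J|=n$, it equals $-\partial_sV_n\,\Delta_n^{-1}\,b_J(V_n(t,s))$. If $s\notin X_n$, then $V_n(t,s)\notin A_J(K)\supset\operatorname{supp}b_J$ by Lemma~\ref{lem:V}(b), and $m_n=0$. If $s\in X_n$, then $A_J^{-1}V_n=\ell_0(\sigma_n(s))$ and $\partial_sV_n=5\cdot2^{-n}/\Delta_n$. Hence almost everywhere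
\begin{equation}\label{eq:mn}
m_n(t,s)=\begin{cases}-5\cdot4^{-n}\Delta_n^{-2}\;b\big(\ell_0(\sigma_n(s))\big)&\text{on }C_n=E_n\times X_n,\\0&\text{off }C_n.\end{cases}
\end{equation}
The map $\ell_0\circ\sigma_n$ is affine from $X_n$ onto $K$ with slope $5/\Delta_n$. By \eqref{eq:b},
\[
\int_{X_n}b(\ell_0(\sigma_n(s)))\,ds=\frac{\Delta_n}5\int_Kb=0,\qquad\int_{X_n}|b(\ell_0(\sigma_n(s)))|\,ds=\frac{\Delta_n}5\cdot\frac32 .
\]
Since $|E_n|=8^n\Delta_n$, the second identity gives
\begin{equation}\label{eq:mnmass}
\|m_n\|_{L^1(S)}=8^n\Delta_n\cdot5\cdot4^{-n}\Delta_n^{-2}\cdot\tfrac3{10}\Delta_n=\tfrac32\,2^n .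
\end{equation}
The masses are unbounded, so the functions $m_n$ cannot converge as measures. The first identity, which is where the verification uses $\int b=0$, allows us to subtract $\varphi(t,\frac12)$ from a test function $\varphi\in C_c^\infty(S)$. As $|s-\frac12|\le\Delta_n/2$ on $X_n$,
\[
|\langle\mathcal{J}(V_n,w_n),\varphi\rangle|=\Big|\int_{C_n}\big(\varphi(t,s)-\varphi(t,\tfrac12)\big)m_n\Big|\le\frac{\Delta_n}2\|\partial_s\varphi\|_\infty\cdot\frac32\,2^n\le\frac34\,16^{-n}\|\partial_s\varphi\|_\infty .
\]
So $\mathcal{J}(V_n,w_n)\to0$ in $\mathcal{D}'(S)$. On the other hand $V_n\to V$ uniformly and $\nabla w_n\to\nabla w$ in $L^1(S)$, so $\mathcal{J}(V_n,w_n)\to\mathcal{J}(V,w)$ by Lemma~\ref{lem:jac}(a). Hence $\mathcal{J}(V,w)=0$.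

\begin{remark}[The exponent $2$]\label{rem:two}
Since $|m_n|\le|\nabla V_n|\,|\nabla w_n|$, the Cauchy--Schwarz inequality and \eqref{eq:mnmass} give $\|\nabla V_n\|_{L^2}\|\nabla w_n\|_{L^2}\ge\frac32\,2^n$. So the sequence $(V_n,w_n)$ is unbounded in $W^{1,2}(S)$, and the restriction $p<2$ in the convergence proved above is not an artifact of the estimate \eqref{eq:sob}.
\end{remark}

\begin{remark}[The pointwise adjugate]\label{rem:pointwise}
The sets $C_n$ decrease, so Lemma~\ref{lem:V}(d) gives $V=V_n$ and $w=w_n$ on the open set $S\setminus C_n$. There $\partial_tV\partial_sw-\partial_sV\partial_tw=m_n=0$ almost everywhere by \eqref{eq:mn}, and $|C_n|\to0$. Hence the matrix \eqref{eq:matrix} is also the adjugate of the matrix $Df(x)$ for almost every $x$: in this example the distributional and the pointwise adjugate coincide.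
\end{remark}

\subsection{Infinite variation in time: (P4)}

Fix $n\ge1$ and take the $8^n$ disjoint intervals $T_J=[t_J^-,t_J^+]$, $|J|=n$, which lie in $[\frac19,\frac89+\frac1{32}]$. The point is that later generations do not change $B_n$ at the endpoints of these intervals. Let $\nu\ge n$ and $|J'|=\nu$. Then $\operatorname{int}T_{J'}$ is contained in the interior of an interval of generation $n$. These closed intervals are disjoint, so no endpoint $t_J^\pm$ lies in the interior of any of them, and $t_J^\pm\notin\operatorname{int}T_{J'}$. By Lemma~\ref{lem:B}(b), $B_{\nu+1}(t_J^\pm,\cdot)=B_\nu(t_J^\pm,\cdot)$ for all $\nu\ge n$, and therefore $B(t_J^\pm,\cdot)=B_n(t_J^\pm,\cdot)$. By Lemma~\ref{lem:B}(a), $B(t_J^+,\cdot)-B(t_J^-,\cdot)=b_J$, which by \eqref{eq:bJ} is supported in $[0,3]$ and has $L^1$ norm $\frac32\,4^{-n}$. Summing,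
\[
\sum_{|J|=n}\int_0^3|B(t_J^+,u)-B(t_J^-,u)|\,du=8^n\cdot\tfrac32\,4^{-n}=\tfrac32\,2^n .
\]
This proves (P4) and completes the proof of Proposition~\ref{prop:plane}, and with it the proof of Theorem~\ref{thm:main}. \hfill$\square$

\begin{thebibliography}{1}

\bibitem{HKM}
Stanislav Hencl, Aapo Kauranen, Jan Mal\'y,
\emph{On distributional adjugate and derivative of the inverse},
arXiv:1904.04574 (2019).

\end{thebibliography}
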